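\title{Dagger closure does not depend on the valuation}

\begin{abstract}
Let $R$ be a noetherian complete local domain and $R^+$ its absolute integral closure. The dagger closure of an ideal $I\subseteq R$ consists of the elements of $R$ that are multiplied into $IR^+$ by elements of $R^+$ of arbitrarily small positive value, for a chosen valuation that is nonnegative on $R^+$ and positive on the maximal ideal of $R$. We prove that in equal characteristic zero and in mixed characteristic the dagger closure does not depend on the valuation. Two such valuations need not be linearly comparable. However, the ideal of multipliers is stable under lifts to $R^+$ of translations $t_i\mapsto t_i+\lambda_ih$ of a power series subring, and after a generic translation an inequality of Izumi type holds.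
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are commutative with identity. For a domain $R$, the \emph{absolute integral closure} $R^+$ is the integral closure of $R$ in an algebraic closure $L$ of its fraction field. Let $(R,\mathfrak m)$ be a noetherian complete local domain with $\dim R\ge1$. A \emph{valuation} on $R^+$ is a map $v\colon R^+\to\mathbb Q\cup\{\infty\}$ such that $v(a)=\infty$ if and only if $a=0$, $v(ab)=v(a)+v(b)$, and $v(a+b)\ge\min(v(a),v(b))$. We call $v$ \emph{admissible} if it is nonnegative on $R^+$ and positive on $\mathfrak m$. For an ideal $I\subseteq R$ and an admissible valuation $v$, the \emph{dagger closure} $I^\dagger$ is the set of all $x\in R$ for which there are elements $u\in R^+$ of arbitrarily small positive value with $ux\in IR^+$.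

The definition concerns the ideal of multipliers
\[
J_x=\{u\in R^+ : ux\in IR^+\}\subseteq R^+ .
\]
This ideal measures how far $x$ is from lying in $IR^+$: it always contains $IR^+$, and it is the unit ideal exactly when $x\in IR^+$. Since $R^+$ contains all roots of its elements, the positive values of $v$ accumulate at $0$, and one can ask for the weaker property that $J_x$ contain elements whose values approach the value of a unit. This is membership in the dagger closure:
\begin{equation}\label{eq:inf}
x\in I^\dagger\quad\Longleftrightarrow\quad \inf v(J_x)=0 .
\end{equation}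
The implication from left to right is the definition. Conversely, let $0\ne c\in\mathfrak m$. If $u\in J_x$ has $v(u)<\varepsilon$, then $uc^{1/n}\in J_x$ has value $v(u)+v(c)/n$, which is positive, and less than $\varepsilon$ for large $n$. For the zero ideal of $R^+$ the infimum of the values is $\infty$.

The ideal $J_x$ does not involve $v$, but the number $\inf v(J_x)$ does, and a priori every admissible valuation gives its own dagger closure. In positive characteristic, a theorem of Hochster and Huneke identifies dagger closure with tight closure for complete local domains, so there the choice of $v$ does not matter. The question whether it matters in the remaining characteristics is raised in \cite{Patankar}. We consider it in the following form. Let $R$ be (a) of equal characteristic zero, that is, $\mathbb Q\subseteq R$, or (b) of mixed characteristic, and let $\dim R\ge2$. \emph{Is $I^\dagger$ the same for all admissible valuations, for every such $R$ and every ideal $I$?} The answer is yes in both cases, in a quantitative form.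

\begin{theorem}\label{thm:main}
Let $(R,\mathfrak m)$ be a noetherian complete local domain whose fraction field has characteristic $0$ (so $R$ has equal characteristic $0$ or mixed characteristic), with $\dim R\ge2$. Let $I\subseteq R$ be an ideal and let $v,w$ be admissible valuations on $R^+$. There is a constant $C>0$, depending on $R,I,v,w$ but not on $x$, such that
\[
\inf w(J_x)\le C\cdot\inf v(J_x)\qquad\text{for every }x\in R .
\]
Consequently $I^\dagger$ is the same for all admissible valuations.
\end{theorem}

The last sentence follows from \eqref{eq:inf} and the inequality, applied to the pairs $(v,w)$ and $(w,v)$.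

No argument below uses that the values are rational, so Theorem~\ref{thm:main} and its complements hold for valuations with values in $\mathbb R\cup\{\infty\}$. The complements are the case $\dim R=1$ (Proposition~\ref{prop:dim1}), submodules of finitely generated modules (Theorem~\ref{thm:modules}), a proof in characteristic $p$ that does not use tight closure (Theorem~\ref{thm:charp}), and a description of $I^\dagger$ by orders of norms (Proposition~\ref{prop:norms}). Example~\ref{ex:positive} shows that positivity on $\mathfrak m$ cannot be dropped.

Section~\ref{sec:tests} shows on $K[[s,t]]$ both the obstacle and the way around it. Section~\ref{sec:reduction} reduces the theorem to a statement about endomorphisms of $R^+$, and Sections~\ref{sec:translations}--\ref{sec:descent} prove that statement. Apart from textbook facts, the only outside ingredient in the proof of Theorem~\ref{thm:main} is Izumi's theorem in the form given by Rees \cite{Rees}.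

\section{Valuations and integral extensions}\label{sec:prelim}

We use the following standard facts.
\begin{itemize}
\item[(F1)] A valuation $v$ on $R^+$ extends uniquely to $L$ by $v(a/b)=v(a)-v(b)$. If $v(a)<v(b)$ then $v(a+b)=v(a)$. If $v\ge0$ on a ring $B$, then units of $B$ have value $0$, and if moreover $v\ge\kappa$ on generators of an ideal $\mathfrak a\subseteq B$, then $v\ge n\kappa$ on $\mathfrak a^n$. The \emph{residue field} of $v$ is $\{v\ge0\}/\{v>0\}$.
\item[(F2)] A valuation of a field $F$ extends to every algebraic extension of $F$, and rational values stay rational. In a finite extension, a discrete valuation extends to discrete valuations, with finite residue field extensions. If $F$ is complete for a discrete valuation, the extension to an algebraic closure is unique.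
\item[(F3)] A domain that is finite over a noetherian complete local ring is again noetherian, complete and local. The integral closure of a noetherian complete local domain in a finite extension of its fraction field is a finite module over it.
\item[(F4)] If $B\subseteq B'$ is an integral extension of domains, a prime of $B'$ that meets $B$ in $0$ is $0$. Hence a homomorphism from $B'$ to a domain that is injective on $B$ is injective.
\end{itemize}

The next lemma, the first slope of the Newton polygon, will carry information between an algebraic element and the ring that contains the coefficients of its equation.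

\begin{lemma}\label{lem:roots}
Let $\nu$ be a valuation on $L$ and let $T^m+a_1T^{m-1}+\dots+a_m=\prod_{i=1}^m(T-u_i)$ in $L[T]$, with $m\ge1$. Then
\[
\min_{1\le i\le m}\nu(u_i)=\min_{1\le j\le m}\frac{\nu(a_j)}{j}.
\]
\end{lemma}

\begin{proof}
Up to sign, $a_j$ is a sum of products of $j$ roots, so $\nu(a_j)\ge j\min_i\nu(u_i)$. Conversely, let $u\ne0$ be a root. From $u^m=-\sum_{j\ge1}a_ju^{m-j}$ we get an index $j$ with $\nu(a_j)+(m-j)\nu(u)\le m\nu(u)$, that is, $\nu(a_j)/j\le\nu(u)$. For $u=0$ this inequality is trivial.
\end{proof}

\begin{lemma}\label{lem:admissible}
Let $(A,\mathfrak m_A)\subseteq(R,\mathfrak m)$ be a finite extension of noetherian complete local domains, so that $R^+$ is the integral closure of $A$ in $L$. A valuation $v$ on $L$ is admissible for $R$ if and only if it is nonnegative on $A$ and positive on $\mathfrak m_A$.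
\end{lemma}

\begin{proof}
One direction holds because $\mathfrak m_A\subseteq\mathfrak m$. For the other, Lemma~\ref{lem:roots} applied to integral equations over $A$ gives $v\ge0$ on $R^+$. The set $\{\rho\in R: v(\rho)>0\}$ is then a prime of $R$ that lies over $\mathfrak m_A$, so it is maximal and equals $\mathfrak m$.
\end{proof}

\section{Three test cases}\label{sec:tests}

\subsection*{Dimension one}
Here the question is degenerate, in every characteristic.

\begin{proposition}\label{prop:dim1}
If $\dim R=1$, any two admissible valuations $v,w$ are proportional. In particular the conclusion of Theorem~\ref{thm:main} holds.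
\end{proposition}

\begin{proof}
By Cohen's structure theorem, $R$ is finite over a complete discrete valuation ring $A$; let $\pi$ be a uniformizer. A nonzero element of $A$ is a unit times a power of $\pi$, so $v/v(\pi)$ and $w/w(\pi)$ both extend the $\pi$-adic valuation to $L$. They agree by (F2).
\end{proof}

\subsection*{Regular rings of dimension two}
Let $R$ be regular of dimension $2$. By (F3), $R^+$ is a directed union of normal local domains $S$ finite over $R$. Each $S$ has depth $2$ by Serre's criterion, hence is free over $R$ by the Auslander--Buchsbaum formula. So $R^+$ is flat over $R$. Tensoring the injection $R/(I:x)\to R/I$ given by multiplication by $x$ yields $J_x=(I:x)R^+$. If $x\notin I$ then $J_x\subseteq\mathfrak mR^+$, and $\inf v(J_x)>0$ because $\mathfrak m$ is finitely generated. Thus $I^\dagger=I$ for every admissible $v$.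

These cases suggest independence, but each for a special reason. The second rests on flatness of $R^+$, which is not among the hypotheses of Theorem~\ref{thm:main}. The first rests on a comparison $w\le Cv$ of the valuations themselves. Such a comparison would prove the theorem at once, and Izumi's theorem (Theorem~\ref{thm:izumi}) supplies one on $R$ for discrete valuations with residue field of the largest transcendence degree. For general admissible valuations it fails already in dimension two.

\subsection*{A valuation that is not comparable with the order}
Let $K$ be an algebraically closed field of characteristic $0$ and $R=K[[s,t]]$. Let $\mathcal H$ be the field of series $\sum_{\gamma\in\mathbb Q}c_\gamma s^\gamma$ over $K$ with only finitely many nonzero terms below any given bound, with the valuation $\operatorname{ord}_s$. The series whose exponents have bounded denominators form the Puiseux field, which is algebraically closed by the Newton--Puiseux theorem. Put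
\[
\xi=\sum_{i\ge1}s^{\gamma_i},\qquad \gamma_i=4^i+2^{-i}.
\]
The denominators $2^i$ are unbounded, so $\xi$ is not a Puiseux series and is therefore transcendental over $K((s))$. The homomorphism $\iota\colon R\to\mathcal H$, $F\mapsto F(s,\xi)$, is injective: by Weierstrass preparation a nonzero $F$ is a power of $s$ times a unit times a monic polynomial in $t$ over $K[[s]]$, and no such polynomial vanishes at $\xi$. Hence $w=\operatorname{ord}_s\circ\iota$ is a rational valuation on $R$, positive on $\mathfrak m$. We extend it to $L$; it is admissible by Lemma~\ref{lem:admissible}. It measures contact with the ``curve'' $t=\xi(s)$, which is not a curve of $R$ but is very well approximated by curves of $R$. Let $v_0$ be an extension to $L$ of the $\mathfrak m$-adic order $\operatorname{ord}$, which is admissible as well.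

The truncation $\xi_n=\sum_{i\le n}s^{\gamma_i}$ is a polynomial in $s^{1/2^n}$. For $\epsilon\in K$ with $\epsilon^{2^n}=1$, let $\xi_{n,\epsilon}$ be obtained from $\xi_n$ by replacing $s^{1/2^n}$ with $\epsilon s^{1/2^n}$, and let
\[
f_n=\prod_\epsilon\,(t-\xi_{n,\epsilon})\in K[s,t].
\]
This polynomial is monic of degree $2^n$ in $t$, and the coefficient of $t^{2^n-j}$ has $s$-order at least $j\gamma_1\ge j$, so $\operatorname{ord}f_n=2^n$. On the other hand $\iota(f_n)=\prod_\epsilon(\xi-\xi_{n,\epsilon})$, where the factor with $\epsilon=1$ has order $\gamma_{n+1}$ and the others have positive order. So $w(f_n)>4^{n+1}$, and $w/\!\operatorname{ord}$ is unbounded on $R$. If $u_n\in R^+$ is a $4^n$-th root of $f_n$, then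
\[
v_0(u_n)=2^{-n},\qquad w(u_n)>4 .
\]
The ideal $J=\{u\in R^+: w(u)\ge4\}$ has $\inf w(J)=4$ and $\inf v_0(J)=0$. So the inequality of Theorem~\ref{thm:main} is false for arbitrary ideals of $R^+$, and one could expect a counterexample from a multiplier ideal that resembles $J$.

What rules this out is a symmetry of $J_x$. Fix an ideal $I\ne0$ and $0\ne h\in I\cap\mathfrak m^2$. For $\lambda\in K$ let $\tau_\lambda$ be the $K$-automorphism of $R$ with $s\mapsto s$, $t\mapsto t+\lambda h$. It is the identity modulo $h$, so it maps $I$ into $I$ and fixes $x$ modulo $I$; any extension $\tilde\tau_\lambda$ to $R^+$ therefore maps $J_x$ into $J_x$ (Lemma~\ref{lem:stable}). The translation destroys the high contact of $f_n$ with $\xi$. Indeed,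
\[
\iota(\tau_\lambda f_n)=\prod_\epsilon\big(\xi-\xi_{n,\epsilon}+\lambda\,\iota(h)\big),
\]
and the coefficient of $s^{w(h)}$ in the factor with index $\epsilon$ has the form $c_\epsilon+\lambda c$, where $c\ne0$ is the leading coefficient of $\iota(h)$. For all but at most $2^n$ values of $\lambda$ every factor has order at most $w(h)$, and then
\begin{equation}\label{eq:model}
w(\tau_\lambda f_n)\le w(h)\operatorname{ord}f_n .
\end{equation}
The good values of $\lambda$ depend on $n$, but the constant $w(h)$ does not. Since $\tilde\tau_\lambda(u_n)$ is a $4^n$-th root of $\tau_\lambda f_n$, it has $w$-value at most $w(h)\,2^{-n}=w(h)\,v_0(u_n)$. A multiplier ideal that contains $u_n$ also contains $\tilde\tau_\lambda(u_n)$. The general proof follows this pattern.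

\section{Reduction to a statement about endomorphisms}\label{sec:reduction}

\begin{lemma}\label{lem:stable}
Let $b\in I$ and let $\sigma\colon R^+\to R^+$ be a ring homomorphism with $\sigma(\rho)-\rho\in bR^+$ for all $\rho\in R$. Then $\sigma(J_x)\subseteq J_x$ for every $x\in R$.
\end{lemma}

\begin{proof}
Let $ux=\sum a_if_i$ with $a_i\in R^+$ and $f_i\in I$. Then $\sigma(f_i)\in f_i+bR^+\subseteq IR^+$, so $\sigma(u)\sigma(x)=\sum\sigma(a_i)\sigma(f_i)\in IR^+$. Also $\sigma(x)-x\in IR^+$. Hence $\sigma(u)x\in IR^+$.
\end{proof}

It is therefore enough to move each element of small $v$-value to an element of small $w$-value by such an endomorphism. The ideal $I$ enters only through one nonzero element $b$.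

\begin{proposition}\label{prop:moving}
Let $R,v,w$ be as in Theorem~\ref{thm:main} and let $0\ne b\in R$. There is a constant $C>0$ such that for every $0\ne u\in R^+$ there is a ring homomorphism $\sigma\colon R^+\to R^+$ with
\[
\sigma(\rho)-\rho\in bR^+\ \text{ for all }\rho\in R,\qquad\text{and}\qquad w(\sigma(u))\le C\,v(u).
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:moving}]
If $I=0$, then $J_0=R^+$ and $J_x=0$ for $x\ne0$, so both infima are $0$ or both are $\infty$. If $I\ne0$, choose $0\ne b\in I$ and let $C$ be as in the proposition. For $0\ne u\in J_x$ and $\sigma$ as in the proposition, $\sigma(u)\in J_x$ by Lemma~\ref{lem:stable}, so $\inf w(J_x)\le C\,v(u)$. Take the infimum over $u$.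
\end{proof}

\subsection*{The setting of the proof}
To prove Proposition~\ref{prop:moving} we may replace $R$ by its normalization. The normalization is finite over $R$ and complete local by (F3), it has the same $R^+$ and the same admissible valuations by Lemma~\ref{lem:admissible}, and the congruence for all its elements implies the congruence for elements of $R$. So let $R$ be normal, with residue field $k$, dimension $d\ge2$ and fraction field $E$. By Cohen's structure theorem, $R$ is finite over a subring $A=\Lambda[[t_1,\dots,t_r]]$, where
\begin{itemize}
\item[(a)] in equal characteristic, $\Lambda$ is a field that maps isomorphically onto $k$, and $r=d$;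
\item[(b)] in mixed characteristic, $\Lambda$ is a complete discrete valuation ring with uniformizer $p=\operatorname{char}k$ and residue field $k$, and $r=d-1$, since the nonzero element $p$ is part of a system of parameters.
\end{itemize}
In both cases $r\ge1$, so there is a variable to translate. Let $E_0=\operatorname{Frac}A$. The finite extension $E/E_0$ is separable because the characteristic is $0$. \emph{From now on, characteristic $0$ is used only through this separability.} We may also assume $b\in A$: the constant term of an integral equation of least degree for $b$ over $A$ is a nonzero element of $A\cap bR$, and a congruence modulo this element implies the congruence modulo $b$.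

Let $\operatorname{ord}_A$ be the $\mathfrak m_A$-adic order. For $F=\sum_\beta F_\beta t^\beta$ with $F_\beta\in\Lambda$, it is the minimum of $|\beta|$ over all $\beta$ with $F_\beta\ne0$ in case (a), and the minimum of $|\beta|+\operatorname{ord}_p(F_\beta)$ in case (b). Since $A$ is regular, its associated graded ring is a polynomial ring $k[T_1,\dots,T_d]$, so $\operatorname{ord}_A$ is a discrete valuation of $E_0$. Sending a quotient of two elements of equal order to the quotient of their initial forms identifies its residue field with $k(T_2/T_1,\dots,T_d/T_1)$, which has transcendence degree $d-1$ over $k$. Every extension of $\operatorname{ord}_A$ to $L$ is admissible by Lemma~\ref{lem:admissible}.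

The order $\operatorname{ord}_A$ serves as an intermediary between $v$ and $w$. Section~\ref{sec:translations} bounds $w$ of a generic translate of $F\in A$ by $\operatorname{ord}_A(F)$, as in \eqref{eq:model}. Section~\ref{sec:lifting} lifts translations from $A$ to $R^+$. Section~\ref{sec:descent} passes from $u\in R^+$ to an element $F\in A$ whose order is bounded in terms of $v(u)$.

\section{Generic translations of power series}\label{sec:translations}

\subsection*{Coefficients}
In \eqref{eq:model} the parameter $\lambda$ had to avoid finitely many values, with no bound on their number. If $k$ is finite there may be no room, so we enlarge $\Lambda$ inside $R^+$. If $k$ is infinite, put $\Lambda'=\Lambda$, $k'=k$, $A'=A$, $R'=R$. If $k$ is finite, let $k'=k[X]/(\bar g)$ be any finite extension field, $g\in\Lambda[X]$ a monic lift of $\bar g$, and $\zeta\in R^+$ a root of $g$. The ring $\Lambda[X]/(g)$ is finite free over $\Lambda$ and reduces to $k'$ modulo the maximal ideal of $\Lambda$. So it is a field in case (a), and in case (b) it is a complete local ring whose maximal ideal is generated by the nonzerodivisor $p$, that is, a complete discrete valuation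 ring. By (F4) it maps isomorphically onto $\Lambda'=\Lambda[\zeta]$. In the same way the domain $A[X]/(g)=\Lambda'[[t_1,\dots,t_r]]$ maps isomorphically onto $A'=A[\zeta]\subseteq R^+$. The ring $R'=R[\zeta]$ is complete local by (F3). We call each $\Lambda'$ obtained in this way a \emph{coefficient extension}. For an admissible $w$, the units of $\Lambda'$ have value $0$ and $w(p)>0$ in case (b), so the residue field of $w$ contains $k'$.

\subsection*{Translations}
For $F=\sum_\beta F_\beta t^\beta\in A'$ the \emph{Hasse derivatives} $\partial^{[\alpha]}F=\sum_{\beta\ge\alpha}\binom\beta\alpha F_\beta t^{\beta-\alpha}$ are the coefficients in the Taylor expansion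
\begin{equation}\label{eq:taylor}
F(t+Z)=\sum_\alpha\partial^{[\alpha]}F\cdot Z^\alpha\qquad\text{in }\Lambda'[[t_1,\dots,t_r,Z_1,\dots,Z_r]],
\end{equation}
which needs no denominators. They lie in $A$ if $F$ does. Fix $0\ne h\in(t_1,\dots,t_r)^2A$. For $\lambda\in\Lambda'^{\,r}$ let $\tau_\lambda\colon A'\to A'$ be the substitution $t_i\mapsto t_i+\lambda_ih$ over $\Lambda'$. Setting $Z_i=\lambda_ih$ in \eqref{eq:taylor} gives
\begin{equation}\label{eq:tau}
\tau_\lambda(F)=\sum_\alpha\partial^{[\alpha]}F\cdot h^{|\alpha|}\lambda^\alpha ,
\end{equation}
a $(t)$-adically convergent series. In particular $\tau_\lambda(a)-a\in hA'$ for all $a\in A'$.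

The map $\tau_\lambda$ is injective. Let $\mathfrak n$ be the maximal ideal of $A'$. It is generated by the $t_i$, and $p$ in case (b), and $\tau_\lambda$ fixes these generators modulo $\mathfrak n^2$ and all elements modulo $\mathfrak n$. An element $a\in\mathfrak n^n$ is a sum of terms $cx_1\cdots x_n$ with $c\in A'$ and generators $x_i$, so $\tau_\lambda(a)\equiv a\pmod{\mathfrak n^{n+1}}$. If $a\ne0$, take $n$ with $a\in\mathfrak n^n\setminus\mathfrak n^{n+1}$ to get $\tau_\lambda(a)\ne0$. This is the reason for taking $h$ of order at least two: with $h=t_1$ and $\lambda_1=-1$ the substitution would kill $t_1$.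

\begin{lemma}\label{lem:generic}
Let $w$ be admissible and $\kappa=\min_iw(t_i)$. Put $c_w=\kappa$ in case \textup{(a)}, $c_w=\max(\kappa,w(p))$ in case \textup{(b)}, and $C_w=c_w\,w(h)/\kappa$. For every $0\ne F\in A$ there are a coefficient extension $\Lambda'$ and $\lambda\in\Lambda'^{\,r}$ with
\[
w(\tau_\lambda F)\le C_w\operatorname{ord}_A(F).
\]
\end{lemma}

In case (a) the constant is $w(h)$, as in \eqref{eq:model}. A power series in several variables need not factor as $f_n$ did, so we use \eqref{eq:tau} instead. As a series in $\lambda$, it has coefficients of value $w(\partial^{[\alpha]}F)+w(h)|\alpha|$, and a generic $\lambda$ attains the least of these values. What must be shown is that the derivatives of $F$ cannot all have large value. The reason is that the Taylor expansion can be run backwards: translating by $-t$ recovers the coefficients $F_\beta\in\Lambda$, on which $w$ is known.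

\begin{proof}
Put $\eta=w(h)$ and $n=\operatorname{ord}_A(F)$. We have $0<\kappa<\infty$, and $2\kappa\le\eta<\infty$ by (F1). For real $\theta>0$ let
\[
\varphi(\theta)=\min_\alpha\big(w(\partial^{[\alpha]}F)+\theta|\alpha|\big).
\]
The minimum exists, because $\alpha=0$ gives the finite value $w(F)$ and only finitely many $\alpha$ satisfy $\theta|\alpha|\le w(F)$.

\emph{Step 1: $\varphi(\kappa)\le c_wn$.} Substitute $Z_i=W_i-t_i$ in \eqref{eq:taylor}, with new variables $W_i$. The left side becomes $F(W)=\sum_\beta F_\beta W^\beta$, and comparing coefficients of $W^\beta$ gives the $(t)$-adically convergent identity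
\[
F_\beta=\sum_{\alpha\ge\beta}\binom\alpha\beta(-t)^{\alpha-\beta}\,\partial^{[\alpha]}F .
\]
The term with index $\alpha$ has value at least $\kappa(|\alpha|-|\beta|)+w(\partial^{[\alpha]}F)\ge\varphi(\kappa)-\kappa|\beta|$. For any $M$, the terms with $|\alpha-\beta|\ge M$ add up to an element of $(t)^MA$, of value at least $M\kappa$. Hence $w(F_\beta)\ge\min(\varphi(\kappa)-\kappa|\beta|,M\kappa)$ for all $M$, and so
\[
\varphi(\kappa)\le w(F_\beta)+\kappa|\beta|\qquad\text{for all }\beta .
\]
Choose $\beta$ that computes $n$. In case (a), $F_\beta$ is a unit and $|\beta|=n$, so $\varphi(\kappa)\le\kappa n$. In case (b), $F_\beta$ is $p^j$ times a unit with $j+|\beta|=n$, so $\varphi(\kappa)\le jw(p)+\kappa|\beta|\le c_wn$.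

\emph{Step 2: $\varphi(\eta)\le(\eta/\kappa)\varphi(\kappa)$.} If $\alpha$ attains $\varphi(\kappa)$, then, since $\eta/\kappa\ge1$ and $w\ge0$ on $A$,
\[
\varphi(\eta)\le w(\partial^{[\alpha]}F)+\eta|\alpha|\le\frac\eta\kappa\big(w(\partial^{[\alpha]}F)+\kappa|\alpha|\big)=\frac\eta\kappa\,\varphi(\kappa).
\]

\emph{Step 3: $w(\tau_\lambda F)=\varphi(\eta)$ for some $\Lambda'$ and $\lambda$.} Let $\mu=\varphi(\eta)$, choose $M$ with $(M+1)\eta>\mu$, and let
\[
P(X)=\sum_{|\alpha|\le M}\partial^{[\alpha]}F\cdot h^{|\alpha|}X^\alpha\in A[X_1,\dots,X_r].
\]
An index $\alpha$ that attains $\mu$ has $\eta|\alpha|\le\mu$, hence $|\alpha|\le M$. So the least value of a coefficient of $P$ is $\mu$. Divide $P$ by a coefficient of value $\mu$ and reduce; the result is a nonzero polynomial $\bar P$ over the residue field of $w$, of degree at most $M$ in each variable. Choose $\Lambda'$ with $|k'|>M$. A nonzero polynomial over a field, of degree at most $M$ in each variable, does not vanish identically on $S^r$ when $S$ has more than $M$ elements. So $\bar P(\bar\lambda)\ne0$ for some $\bar\lambda\in k'^{\,r}$, and $w(P(\lambda))=\mu$ for a lift $\lambda\in\Lambda'^{\,r}$.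 By \eqref{eq:tau}, $\tau_\lambda(F)-P(\lambda)$ is $h^{M+1}$ times a convergent series in $A'$, so it has value at least $(M+1)\eta>\mu$. Thus $w(\tau_\lambda F)=\mu$.

The three steps give $w(\tau_\lambda F)\le(\eta/\kappa)c_wn$.
\end{proof}

\section{Lifting translations to the absolute integral closure}\label{sec:lifting}

Any injective map $A\to R^+$ extends to an endomorphism of $L$, since $L$ is algebraic over $E_0$ and algebraically closed. An arbitrary extension may move the elements of $R$ a lot: it can be composed with any automorphism of $L$ over $E_0$. We need an extension of $\tau_\lambda$ that fixes $R$ modulo $b$. The field $E$ is generated by a simple root $y$ of a polynomial $G$ over $A$, and the translated polynomial has a root close to $y$ by Hensel's lemma, provided that the perturbation is divisible by $G'(y)^2$. This determines how divisible $h$ must be.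

Choose a primitive element of the separable extension $E/E_0$ and multiply it by an element of $A$ to obtain $y\in R$ with $E=E_0(y)$. Since $A$ is normal, the minimal polynomial $G$ of $y$ lies in $A[Y]$, and $A[y]\cong A[Y]/(G)$ is free over $A$. The element $e=G'(y)$ is nonzero by separability. Since $h$ must lie in $A$, we replace $e$ by its norm $\Delta\in A\setminus0$. The Cayley--Hamilton theorem for multiplication by $e$ on $A[y]$ gives $\Delta=ee^*$ with $e^*\in A[y]$. Since $R$ is a finite $A$-module inside $E_0[y]$, there is $0\ne D\in A$ with $DR\subseteq A[y]$. Put
\begin{equation}\label{eq:h}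
h=D\,b\,\Delta^2\,t_1^2 .
\end{equation}
The factor $\Delta^2$ pays for Hensel's lemma, $D$ for the passage from $A[y]$ to $R$, and $t_1^2$ for the requirement of Section~\ref{sec:translations}; the factor $b$ is what remains.

\begin{lemma}\label{lem:lift}
Let $h$ be as in \eqref{eq:h}. For every coefficient extension $\Lambda'$ and every $\lambda\in\Lambda'^{\,r}$ there is a field homomorphism $\tilde\sigma\colon L\to L$ with $\tilde\sigma|_A=\tau_\lambda|_A$, $\tilde\sigma(R^+)\subseteq R^+$, and $\tilde\sigma(\rho)-\rho\in bR^+$ for all $\rho\in R$.
\end{lemma}

\begin{proof}
Write $\tau=\tau_\lambda$, and for $Q\in A[Y]$ let $Q^\tau\in A'[Y]$ be obtained by applying $\tau$ to the coefficients, so that $Q^\tau\equiv Q$ modulo $hA'[Y]$.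

\emph{A root of $G^\tau$ near $y$.} Since $G(y)=0$ and $(G^\tau)'=(G')^\tau$, we have $G^\tau(y)=hg_0$ and $(G^\tau)'(y)=e+hg_1$ with $g_0,g_1\in R'$. Put $q=Db\,e^{*2}t_1^2\in\mathfrak m_{R'}$, so that $h=e^2q$. Expand $G^\tau(y+W)=G^\tau(y)+(G^\tau)'(y)W+W^2Q_1(W)$ with $Q_1\in R'[W]$, and set $W=eZ$ and $Q_0(Z)=Q_1(eZ)$:
\[
G^\tau(y+eZ)=e^2\,\Psi(Z),\qquad \Psi(Z)=qg_0+(1+eqg_1)Z+Z^2Q_0(Z).
\]
Here $\Psi(0)\in\mathfrak m_{R'}$ and $\Psi'(0)$ is a unit. By Hensel's lemma in the complete local ring $R'$, the polynomial $\Psi$ has a root $z\in\mathfrak m_{R'}$. In the equation $z\,(1+eqg_1+zQ_0(z))=-qg_0$ the second factor is a unit, so $z\in qR'$. The element $y'=y+ez$ satisfies $G^\tau(y')=0$ and $y'-y\in qR'\subseteq DbR'$.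

\emph{The homomorphism.} Since $A[y]\cong A[Y]/(G)$, the rule $Q(y)\mapsto Q^\tau(y')$ defines a homomorphism $A[y]\to R'$ that extends $\tau|_A$. It is injective by (F4), so it extends to $E=\operatorname{Frac}A[y]\to L$, and then to $\tilde\sigma\colon L\to L$. If $u\in R^+$, then $u$ is integral over $A$, so $\tilde\sigma(u)$ is integral over $\tau(A)\subseteq R^+$ and lies in $R^+$.

\emph{The congruence.} For $\rho\in R$ write $D\rho=Q(y)$ with $Q\in A[Y]$. Then $\tau(D)\tilde\sigma(\rho)=Q^\tau(y')$. We have
\[
Q^\tau(y')-Q(y)=\big(Q^\tau(y')-Q(y')\big)+\big(Q(y')-Q(y)\big)\in hR'+(y'-y)R'\subseteq DbR'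
\]
and $\tau(D)-D\in hA'\subseteq DbA'$. Therefore
\[
D\big(\tilde\sigma(\rho)-\rho\big)=\big(Q^\tau(y')-Q(y)\big)-\big(\tau(D)-D\big)\tilde\sigma(\rho)\in DbR^+ ,
\]
and we cancel $D$.
\end{proof}

\section{Descent to the power series ring}\label{sec:descent}

Lemma~\ref{lem:generic} applies to elements of $A$, while $u$ lies in $R^+$. We descend in two steps. From $R^+$ to $R$ we may use conjugates over $E$ freely, because automorphisms of $L$ over $E$ fix $R$. From $R$ to $A$ this is not allowed: automorphisms over $E_0$ move $R$ and need not preserve $J_x$. For this step we replace $f\in R$ by its norm, which is a multiple of $f$, and we must show that the norm has small order when $v(f)$ is small. If $R=A$ this is the inequality $v\ge\kappa_v\operatorname{ord}_A$ from (F1). In general $\operatorname{ord}_A$ has several extensions to $E$, the bound from $v(f)$ controls only the smallest value of $f$ under them, and the order of the norm involves all of them. Izumi's theorem closes this gap.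

Let $(S,\mathfrak n)$ be a noetherian local domain of dimension $d$. An \emph{$\mathfrak n$-valuation} is a discrete rank one valuation of $\operatorname{Frac}S$ that is nonnegative on $S$, is positive exactly on $\mathfrak n$ among elements of $S$, and has residue field of transcendence degree $d-1$ over $S/\mathfrak n$. The ring $S$ is \emph{analytically irreducible} if its completion is a domain.

\begin{theorem}[Izumi's theorem \cite{Rees}]\label{thm:izumi}
Let $(S,\mathfrak n)$ be an analytically irreducible noetherian local domain and let $\nu,\nu'$ be $\mathfrak n$-valuations. There is a constant $c$ with $\nu(f)\le c\,\nu'(f)$ for all $0\ne f\in S$.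
\end{theorem}

\begin{lemma}\label{lem:norm}
For every admissible valuation $v$ there is a constant $C_v>0$ with $\operatorname{ord}_A\big(\operatorname{N}_{E/E_0}(f)\big)\le C_v\,v(f)$ for all $0\ne f\in R$.
\end{lemma}

\begin{proof}
Let $n_0=[E:E_0]$, let $\psi_1,\dots,\psi_{n_0}\colon E\to L$ be the embeddings over $E_0$, and let $v_0$ be an extension of $\operatorname{ord}_A$ to $L$. The valuations $\nu_i=v_0\circ\psi_i$ of $E$ extend $\operatorname{ord}_A$, and
\[
\operatorname{ord}_A\big(\operatorname{N}_{E/E_0}(f)\big)=v_0\Big(\prod_i\psi_i(f)\Big)=\sum_{i=1}^{n_0}\nu_i(f).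
\]
By (F2), each $\nu_i$ is discrete, with residue field finite over that of $\operatorname{ord}_A$, hence of transcendence degree $d-1$ over $k$. By Lemma~\ref{lem:admissible}, applied to an extension to $L$, it is nonnegative on $R$ and positive on $\mathfrak m$. So the $\nu_i$ are $\mathfrak m$-valuations up to scaling. As $R$ is a complete domain, Theorem~\ref{thm:izumi} gives $c>0$ with $\nu_i\le c\,\nu_j$ on $R\setminus0$ for all $i,j$. With $\varrho=\min_i\nu_i(f)$, the order of the norm is at most $n_0c\varrho$.

It remains to bound $\varrho$ by $v(f)$. Let $\prod_i(T-\psi_i(f))=T^{n_0}+c_1T^{n_0-1}+\dots+c_{n_0}$ be the characteristic polynomial of $f$. Its coefficients lie in $E_0$ and are integral over $A$, so $c_j\in A$. Lemma~\ref{lem:roots} for $v_0$ gives $\operatorname{ord}_A(c_j)\ge j\varrho$. Let $\kappa_v>0$ be the least value of $v$ on a finite set of generators of $\mathfrak m_A$. Then $v(c_j)\ge\kappa_v\operatorname{ord}_A(c_j)\ge j\kappa_v\varrho$ by (F1). Since $f$ is one of the roots, Lemma~\ref{lem:roots} for $v$ gives $v(f)\ge\kappa_v\varrho$. So $C_v=n_0c/\kappa_v$ works.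
\end{proof}

For the descent from $R^+$ to $R$ the norm is the wrong tool: its $v$-value is the sum of the values of all conjugates of $u$, and we know only that one of them is small. Lemma~\ref{lem:roots} shows that another coefficient of the minimal polynomial detects the smallest value, and the same lemma lets us climb back up after the translation.

\begin{proof}[Proof of Proposition~\ref{prop:moving}]
Work in the setting of Section~\ref{sec:reduction}, with $h$ as in \eqref{eq:h}. Let $C=C_wC_v$ with the constants of Lemmas~\ref{lem:generic} and~\ref{lem:norm}; it does not depend on $u$.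

Let $0\ne u\in R^+$ have minimal polynomial $T^m+a_1T^{m-1}+\dots+a_m=\prod_i(T-u_i)$ over $E$. Each root has the form $u_i=g_i(u)$ with $g_i\in\operatorname{Aut}(L/E)$, and $g_i$ preserves $R^+$. Hence $a_j\in E\cap R^+=R$, because $R$ is normal. By Lemma~\ref{lem:roots} for $v$ there is an index $j\ge1$ such that $f=a_j$ satisfies
\[
v(f)=j\min_iv(u_i)\le j\,v(u)<\infty .
\]
In particular $f\ne0$. Let $F=\operatorname{N}_{E/E_0}(f)\in A\setminus0$. Then $F=ff'$, where $f'\in R^+$ is the product of the remaining conjugates of $f$ over $E_0$. Choose $\Lambda'$ and $\lambda$ for $F$ by Lemma~\ref{lem:generic}, and $\tilde\sigma$ by Lemma~\ref{lem:lift}. Since $w(\tilde\sigma(f'))\ge0$,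
\[
w(\tilde\sigma(f))\le w(\tilde\sigma(F))=w(\tau_\lambda F)\le C_w\operatorname{ord}_A(F)\le C_wC_v\,v(f)\le C\,j\,v(u).
\]
The composite $w\circ\tilde\sigma$ is a valuation on $L$. Lemma~\ref{lem:roots} for this valuation and the same polynomial gives an index $i$ with $w(\tilde\sigma(u_i))\le w(\tilde\sigma(f))/j\le C\,v(u)$. The integer $j$, which depends on $u$, has canceled. Let $\sigma$ be the restriction of $\tilde\sigma\circ g_i$ to $R^+$. Then $\sigma(u)=\tilde\sigma(u_i)$, and $\sigma(\rho)-\rho=\tilde\sigma(\rho)-\rho\in bR^+$ for $\rho\in R$ because $g_i$ fixes $R$.
\end{proof}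

This completes the proof of Theorem~\ref{thm:main}, in case (a) and in case (b).

\section{Complements}\label{sec:complements}

\subsection*{Modules}
For finitely generated $R$-modules $N\subseteq M$ and $x\in M$, let $J_x$ be the set of $u\in R^+$ such that $u\otimes x$ lies in the image of $R^+\otimes_RN\to R^+\otimes_RM$, and let $N^\dagger_M=\{x\in M:\inf v(J_x)=0\}$. For $M=R$ and $N=I$ these are the earlier notions, by \eqref{eq:inf}.

\begin{theorem}\label{thm:modules}
Let $R,v,w$ be as in Theorem~\ref{thm:main} and let $N\subseteq M$ be finitely generated $R$-modules. There is a constant $C>0$, independent of $x$, with $\inf w(J_x)\le C\inf v(J_x)$ for all $x\in M$. Hence $N^\dagger_M$ does not depend on the admissible valuation.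
\end{theorem}

\begin{proof}
By right exactness, $J_x$ is the annihilator of the class of $1\otimes x$ in $R^+\otimes_R(M/N)$. So we may replace $M$ by a free module $R^m$ that maps onto it, $N$ by its preimage and $x$ by a preimage. Then $J_x=\{u: ux\in R^+N\}$ inside $(R^+)^m$. If $N=0$, then $J_x$ is $R^+$ or $0$, and there is nothing to prove. Let $N\ne0$ and $E=\operatorname{Frac}R$.

The role of $b\in I$ must be played by an element $b$ with $bM\subseteq N$, which exists only if $N$ has full rank, so we reduce to that case. If $x\notin EN$, then $x\notin LN$, since $LN\cap E^m=EN$; so $J_x=0$ and both infima are $\infty$. Let $x\in EN$. Choose, independently of $x$, a coordinate projection $\operatorname{pr}\colon E^m\to E^s$ with $s=\dim_EEN$ that is bijective on $EN$. Its extension to $L^m$ is injective on $LN$, which contains both $ux$ and $R^+N$. Hence $ux\in R^+N$ if and only if $u\operatorname{pr}(x)\in R^+\operatorname{pr}(N)$, and we may assume $m=s$. Then $R^s/N$ is a finitely generated torsion module, so $bR^s\subseteq N$ for some $0\ne b\in R$.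

Let $\sigma$ be as in Proposition~\ref{prop:moving} for this $b$, acting on $(R^+)^s$ coordinatewise. Then $\sigma(\rho)-\rho\in b(R^+)^s\subseteq R^+N$ for $\rho\in R^s$. If $ux=\sum a_in_i$ with $a_i\in R^+$ and $n_i\in N$, then $\sigma(u)\sigma(x)=\sum\sigma(a_i)\sigma(n_i)\in R^+N$ and $\sigma(x)-x\in R^+N$, so $\sigma(u)\in J_x$. Thus $\inf w(J_x)\le C\,v(u)$ for all $0\ne u\in J_x$.
\end{proof}

\subsection*{Characteristic $p$}
\begin{theorem}\label{thm:charp}
The conclusion of Theorem~\ref{thm:main} also holds for noetherian complete local domains $R$ of characteristic $p>0$, by a proof that does not use tight closure.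
\end{theorem}

\begin{proof}
Dimension one is covered by Proposition~\ref{prop:dim1}. Otherwise normalize $R$ as in Section~\ref{sec:reduction}. An arbitrary Cohen subring need not give a separable extension of fraction fields. The Cohen--Gabber theorem \cite[Exp.~IV, Thm.~2.1.1]{ILO} provides $A=\Lambda[[t_1,\dots,t_d]]\subseteq R$, with $\Lambda\cong k$ a coefficient field, $R$ finite over $A$, and $E/E_0$ separable. This is setting (a). Sections~\ref{sec:translations}--\ref{sec:descent} apply without change: they allow a finite field $\Lambda$, they use Hasse derivatives, and in the last proof the roots $u_i$ of the minimal polynomial are conjugate under $\operatorname{Aut}(L/E)$ whether or not they are distinct.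
\end{proof}

\subsection*{A description by orders of norms}
Since the closure does not depend on the valuation, it should have a description that does not choose one. The following uses only norms and the powers of $\mathfrak m_A$.

\begin{proposition}\label{prop:norms}
Let $R$ be as in Theorem~\ref{thm:main} and normal, and let $A$, $E_0$, $E$ be as in Section~\ref{sec:reduction}. Then $x\in I^\dagger$ if and only if for every $\delta>0$ there are a finite extension $E_1/E$ in $L$ and $0\ne u\in J_x\cap E_1$ with
\[
\operatorname{ord}_A\big(\operatorname{N}_{E_1/E_0}(u)\big)\le\delta\,[E_1:E_0].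
\]
\end{proposition}

\begin{proof}
Let $v_0$ and $\psi_1,\dots,\psi_{n_0}$ be as in the proof of Lemma~\ref{lem:norm}. By Theorem~\ref{thm:main} we may compute $I^\dagger$ with any extension of $\operatorname{ord}_A$ to $L$.

($\Leftarrow$) Replacing $E_1$ by a finite extension $E_2$ multiplies both sides of the inequality by $[E_2:E_1]$, so we may assume that $E_1/E_0$ is Galois with group $\Gamma$. The left side is $\sum_{\gamma\in\Gamma}v_0(\gamma u)$, so $v_0(\tilde\gamma u)\le\delta$ for some $\tilde\gamma\in\operatorname{Aut}(L/E_0)$. Fix once and for all extensions $\tilde\psi_i\in\operatorname{Aut}(L/E_0)$ of the $\psi_i$, and put $\hat\nu_i=v_0\circ\tilde\psi_i$, an extension of $\operatorname{ord}_A$. If $\tilde\gamma|_E=\psi_i$, then $g=\tilde\psi_i^{-1}\tilde\gamma$ fixes $E$. So $gu\in J_x$ by Lemma~\ref{lem:stable}, and $\hat\nu_i(gu)=v_0(\tilde\gamma u)\le\delta$. As $\delta$ runs through a sequence tending to $0$, some index $i$ occurs infinitely often. Then $\inf\hat\nu_i(J_x)=0$, and $x\in I^\dagger$.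

($\Rightarrow$) Let $0\ne u\in J_x$ with $v_0(u)\le\delta$. The norm of $u$ may have large order, so we replace $u$ by a generic linear combination of its conjugates over $E$, all of whose conjugates have small value. Let $E_1/E$ be a finite Galois extension that contains $u$, with group $\mathcal G$ of order $m$. Let $\mu=\min_{g\in\mathcal G}v_0(gu)\le\delta$, attained by a conjugate $u_0$, and let $c_g$ be the residue of $g(u)/u_0$ in the residue field of $v_0$. The $c_g$ are not all zero.

Let $\Lambda'$ be a coefficient extension, to be chosen below. Put $E_1'=E_1$ if $k$ is infinite, and $E_1'=E_1(\zeta)$ if $k$ is finite. In the second case the polynomial that defines $k'$ splits into distinct linear factors over $k'$, so by Hensel's lemma its lift splits over $\Lambda'$. Hence $E_1'/E$ is Galois, and its group $G'$ preserves $\Lambda'$. For $\lambda=(\lambda_g)_{g\in\mathcal G}$ with $\lambda_g\in\Lambda'$ put $u'=\sum_g\lambda_g\,g(u)$, which lies in $J_x\cap E_1'$. Let $\gamma\in G'$ restrict to $g_0\in\mathcal G$ and induce $\theta\in\operatorname{Aut}(k'/k)$. The residue of $\gamma(u')/u_0=\sum_g\gamma(\lambda_g)\,(g_0g)(u)/u_0$ is $\sum_g\theta(\bar\lambda_g)c_{g_0g}$.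 So $v_0(\gamma u')=\mu$ unless $\theta(\bar\lambda)$ lies in the proper $k'$-subspace
\[
H_{g_0}=\Big\{(\ell_g)\in k'^{\,\mathcal G}:\sum_g\ell_g\,c_{g_0g}=0\Big\}.
\]
If $k$ is infinite, then $\theta$ is the identity, and the $m$ proper subspaces $H_{g_0}$ do not cover $k^{\mathcal G}$. If $k$ is finite, the sets $\theta^{-1}(H_{g_0})$ have together at most $m[k':k]\,|k'|^{m-1}$ elements. This is less than $|k'|^m$ once $m[k':k]<|k'|$, which holds for $[k':k]$ large because $|k'|\ge2^{[k':k]}$. In both cases there is $\lambda$ with $v_0(\gamma u')=\mu$ for all $\gamma\in G'$; in particular $u'\ne0$.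

Now $f=\operatorname{N}_{E_1'/E}(u')\in E\cap R^+=R$ has $v_0(f)=|G'|\mu\le|G'|\delta$. By Lemma~\ref{lem:norm},
\[
\operatorname{ord}_A\big(\operatorname{N}_{E_1'/E_0}(u')\big)=\operatorname{ord}_A\big(\operatorname{N}_{E/E_0}(f)\big)\le C_{v_0}|G'|\,\delta=\frac{C_{v_0}}{n_0}\,\delta\,[E_1':E_0].
\]
The factor $C_{v_0}/n_0$ does not depend on $\delta$, so the condition holds.
\end{proof}

\subsection*{The hypotheses}
Completeness of $R$ gives the finiteness of the normalization, the subring $A$ with its translations, Hensel's lemma in Lemma~\ref{lem:lift}, and the analytic irreducibility in Izumi's theorem. Positivity on $\mathfrak m$ is used for $w$ in Lemma~\ref{lem:generic}, where $\kappa>0$ makes the tails of the series negligible, and for $v$ in Lemma~\ref{lem:norm}, where one divides by $\kappa_v$. Without it the result is false.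

\begin{example}\label{ex:positive}
Let $K$ be a field, $R=K[[s,t]]$ and $I=(s,t)$. Then $J_1=IR^+$. For every admissible $v$ we have $\inf v(J_1)=\min(v(s),v(t))>0$, so $1\notin I^\dagger$. Let $v'$ be an extension to $R^+$ of the $s$-adic valuation. It is nonnegative on $R^+$ by Lemma~\ref{lem:roots}, but $v'(t)=0$. The elements $s^{1/n}t\in IR^+$ have values $1/n$, so $1$ would belong to the closure defined by $v'$.
\end{example}

\begin{thebibliography}{9}

\bibitem{ILO} Illusie, Laszlo, and Orgogozo, Ast\'erisque 363--364.

\bibitem{Patankar} Shravan Patankar, \emph{Coherence of absolute integral closures}, arXiv:2107.14743 (2021).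

\bibitem{Rees} D.~Rees, \emph{Izumi's theorem}, Commutative Algebra, MSRI Publ.~15 (1989), 407--416.

\end{thebibliography}
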